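\title{Circulant graphs whose representation number exceeds their degree}

\begin{abstract}
A graph is $k$-word-representable if there is a word in which every vertex occurs exactly $k$ times and two vertices alternate precisely when they are adjacent. We show that a word-representable $k$-regular circulant graph need not be $k$-word-representable: for every sufficiently large $k$ there is a connected bipartite $k$-regular circulant graph whose representation number exceeds both $k$ and $k\ln k/2080$. For bipartite circulant graphs this is sharp up to a factor $(\log k)^{o(1)}$. The proof turns a representing word into a cover of non-edges by Ferrers relations and shows that a random bipartite circulant graph has no short cover.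
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected, and $\ln$ is the natural logarithm. Two letters $x,y$ \emph{alternate} in a word $w$ if deleting all other letters from $w$ leaves a word of the form $xyxy\cdots$ or $yxyx\cdots$, of even or odd length. A graph $G$ is \emph{word-representable} if there is a word $w$ over the alphabet $V(G)$, containing every letter at least once, such that two distinct vertices are adjacent if and only if they alternate in $w$; we say that $w$ \emph{represents} $G$. A word is \emph{$r$-uniform} if every letter occurs in it exactly $r$ times, and $G$ is \emph{$r$-word-representable} if some $r$-uniform word represents it. It is a standard fact that every word-representable graph is $r$-word-representable for some $r$. The least such $r$ is the \emph{representation number} $\mathcal R(G)$, and $G$ is $r$-word-representable exactly when $r\ge\mathcal R(G)$ (Lemma~\ref{lem:basic}).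

The number $\mathcal R(G)$ measures how many occurrences of each vertex are needed to break the alternation of all non-adjacent pairs while keeping the alternation of all adjacent ones. With one occurrence nothing can be broken, so $\mathcal R(G)=1$ if and only if $G$ is complete.

For integers $0<d_1<\dots<d_\ell<(n+1)/2$, the \emph{circulant graph} $C(n;d_1,\dots,d_\ell)$ has vertex set $\mathbb Z_n=\{0,1,\dots,n-1\}$, and $i,j$ are adjacent if $(i-j)\bmod n$ or $(j-i)\bmod n$ is one of the $d$'s. It is regular of degree $2\ell$, or $2\ell-1$ when $d_\ell=n/2$, and it need not be connected.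

How does $\mathcal R(G)$ compare with the degree? A $2$-regular circulant graph is a disjoint union of cycles, and it is $2$-word-representable. Indeed, for the cycle $C(n;1)$ with $n\ge3$ take
\begin{equation}\label{eq:cycle}
0,\ n-1,\ 1,\ 0,\ 2,\ 1,\ 3,\ 2,\ \dots,\ n-1,\ n-2 .
\end{equation}
Here a letter $i\le n-2$ occupies the positions $2i+1$ and $2i+4$, so letters $i<j\le n-2$ alternate exactly when $2j+1<2i+4$, that is $j=i+1$; the letter $n-1$ occupies the positions $2$ and $2n-1$, and only $i=0$ and $i=n-2$ have exactly one occurrence between them. For several cycles, concatenate such words. The simplest circulant graphs of degree $k\ge2$ lie far below the degree: $\mathcal R(K_{k+1})=1$, and $K_{k,k}$, which is the circulant graph on $\mathbb Z_{2k}$ with all odd differences, is represented by $a_1\cdots a_k\,b_1\cdots b_k\,a_k\cdots a_1\,b_k\cdots b_1$. Counting gives no reason to expect anything worse, since there are at most $2^{n/2}$ circulant graphs on $\mathbb Z_n$, while for $n\ge3$ there are already more $1$-uniform words. It is therefore tempting to guess that $k$ occurrences always suffice in degree $k$. The question comes from Srinivasan and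 Hariharasubramanian~\cite{SH}.

\begin{quote}
\textbf{Problem.} Is it true that for every integer $k\ge3$, every word-representable $k$-regular circulant graph $G$, connected or not, satisfies $\mathcal R(G)\le k$?
\end{quote}

The answer is no.

\begin{theorem}\label{thm:main}
There is $k_0$ such that for every $k\ge k_0$ there is a connected bipartite word-representable $k$-regular circulant graph $G$ with $\mathcal R(G)>\frac{k\ln k}{2080}$ and $\mathcal R(G)>k$.
\end{theorem}

The graphs come from the following family, whose notation we keep throughout. Let $m\ge3$ be odd, and let $A$ and $B$ be the sets of even and of odd residues in $\mathbb Z_{2m}$, so that $|A|=|B|=m$. For a set $S=-S$ of odd residues let $G_S$ be the graph on $\mathbb Z_{2m}$ with $i\sim j$ if and only if $j-i\in S$. For $S\ne\emptyset$ it is a circulant graph; it is $|S|$-regular and bipartite with parts $A$ and $B$. Different sets $S$ give different graphs, because $S$ is the neighborhood of $0$.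

\begin{theorem}\label{thm:typical}
Let $0<\varepsilon\le\frac12$. There is $m_1(\varepsilon)$ such that for every odd $m\ge m_1(\varepsilon)$ and every integer $k$ with $\frac{130\,m}{\varepsilon\ln m}\le k\le\frac{m-1}{2}$, all but a fraction at most $m^{-2}$ of the $k$-regular graphs $G_S$ on $\mathbb Z_{2m}$ satisfy
\[
\frac{1-\varepsilon}{4}\,m<\mathcal R(G_S)\le m+1 .
\]
\end{theorem}

The lower bound does not depend on $k$. Any $k$ in the allowed range with $k\le(1-\varepsilon)m/4$ already answers the problem, and Theorem~\ref{thm:main} is obtained at the lower end of the range, where $m$ has order $k\ln k$. For bipartite circulant graphs this order cannot be improved by much.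

\begin{theorem}\label{thm:sharp}
Let $\rho(k)$ be the maximum of $\mathcal R(G)$ over bipartite $k$-regular circulant graphs $G$. Then $\frac{k\ln k}{2080}\le\rho(k)\le k(\log k)^{1+o(1)}$ as $k\to\infty$.
\end{theorem}

The upper bound in Theorem~\ref{thm:sharp} rests on a theorem of Scott and Wood~\cite{SW} on poset dimension. Our proofs are probabilistic. They decide no particular small value of $k$, and we claim no upper bound for non-bipartite circulant graphs.

Section~\ref{sec:upper} contains the upper bounds and the reduction to connected graphs. Section~\ref{sec:ferrers} replaces words by covers of the non-edges by staircase-shaped relations and shows in a small model why such covers tend to be long. Section~\ref{sec:random} proves that a random $G_S$ has no short cover, and Section~\ref{sec:proofs} deduces the theorems.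

\section{Upper bounds and connected components}\label{sec:upper}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] An $r$-word-representable graph is $(r+1)$-word-representable.
\item[(b)] An induced subgraph of a word-representable graph is word-representable.
\item[(c)] If all components of a word-representable graph $G$ are isomorphic to $H$, then $\mathcal R(G)\le\max\{2,\mathcal R(H)\}$.
\item[(d)] In a concatenation $L_1\cdots L_D$ of permutations of one alphabet, two letters alternate if and only if they occur in the same order in all $L_i$.
\end{enumerate}
\end{lemma}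

\begin{proof}
(a) Let the $r$-uniform word $w$ represent $G$, and prepend the permutation that lists the letters in the order of their first occurrences in $w$. If $x,y$ alternate in $w$ with $x$ first, their subword changes from $(xy)^r$ to $(xy)^{r+1}$. If they do not alternate, their subword contains $xx$ or $yy$, and it still does.

(b) Delete the letters outside the subgraph.

(c) Let $r=\max\{2,\mathcal R(H)\}$ and concatenate $r$-uniform words for the components, which exist by (a) and (b). Letters from different components give $x^ry^r$, which does not alternate as $r\ge2$.

(d) The subword of $x,y$ is a product of blocks $xy$ and $yx$, and it contains $xx$ or $yy$ exactly when two consecutive blocks differ.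
\end{proof}

\begin{lemma}\label{lem:component}
Let $G$ be a word-representable $k$-regular circulant graph with $\mathcal R(G)\ge3$, and let $H$ be a component of $G$. Then $H$ is isomorphic to a connected $k$-regular circulant graph, it is word-representable, and $\mathcal R(H)\ge\mathcal R(G)$.
\end{lemma}

\begin{proof}
Let $G=C(n;d_1,\dots,d_\ell)$ and $\delta=\gcd(n,d_1,\dots,d_\ell)$. The component of $0$ is the subgroup generated by $d_1,\dots,d_\ell$, which is $\delta\mathbb Z_n$; division by $\delta$ identifies it with $C(n/\delta;d_1/\delta,\dots,d_\ell/\delta)$. The other components are its translates. Now apply Lemma~\ref{lem:basic}(b) and (c): from $3\le\mathcal R(G)\le\max\{2,\mathcal R(H)\}$ we get $\mathcal R(G)\le\mathcal R(H)$.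
\end{proof}

Words made of permutations connect the representation number with posets. A \emph{linear extension} of a finite poset $P$ is a listing of its elements in which $x$ precedes $y$ whenever $x<y$ in $P$. A \emph{realizer} is a family of linear extensions in which every incomparable pair occurs in both orders; the \emph{dimension} $\dim P$ is the least size of a realizer. The \emph{comparability graph} of $P$ joins the comparable pairs. A bipartite graph $G$ with parts $A,B$ is the comparability graph of the poset $P_G$ in which $a<b$ if and only if $a\in A$, $b\in B$ and $a\sim b$.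

\begin{lemma}\label{lem:dim}
Every bipartite graph $G$ is word-representable and $\mathcal R(G)\le\dim P_G$. Moreover $\dim P_{G_S}\le m+1$, so $\mathcal R(G_S)\le m+1$.
\end{lemma}

\begin{proof}
If $L_1,\dots,L_D$ is a realizer of $P_G$, then comparable pairs occur in the same order in all $L_i$ and incomparable pairs occur in both orders, so the $D$-uniform word $L_1\cdots L_D$ represents $G$ by Lemma~\ref{lem:basic}(d).

For $G=G_S$ fix a linear order $\prec$ on $A$, and write $N(b)$ for the neighborhood of $b$. For $b\in B$ let $L_b$ list $N(b)$ increasingly, then $b$, then $A\setminus N(b)$ increasingly, then $B\setminus\{b\}$. Let $L^*$ list $A$ decreasingly and then $B$. If $a\sim b$, then $a$ precedes $b$ in $L_b$, in $L^*$, and in every $L_{b'}$ with $b'\ne b$, where all of $A$ precedes $b$. So these $m+1$ lists are linear extensions. There are three kinds of incomparable pairs. If $a\not\sim b$, then $b$ precedes $a$ in $L_b$ and follows it in $L^*$. If $b\ne b'$ lie in $B$, then $b$ precedes $b'$ in $L_b$ and follows it in $L_{b'}$. If $a\prec a'$ lie in $A$, then $a'$ precedes $a$ in $L^*$, and $a'$ precedes $a$ in $L_b$ only if $a'\in N(b)$ and $a\notin N(b)$;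 this cannot hold for all $b$, since then $a'$ would have degree $m$ and $a$ degree $0$ in a regular graph.
\end{proof}

\section{From words to Ferrers covers}\label{sec:ferrers}

Let $w$ be an $r$-uniform word, and let $\sigma_i(x)$ be the position of the $i$-th occurrence of $x$. Letters $a,b$ with $\sigma_1(a)<\sigma_1(b)$ alternate if and only if
\begin{equation}\label{eq:chain}
\sigma_1(a)<\sigma_1(b)<\sigma_2(a)<\sigma_2(b)<\dots<\sigma_r(a)<\sigma_r(b).
\end{equation}
Each inequality compares a function of $a$ with a function of $b$, and a non-adjacent pair must violate one of them. This suggests the following definition. Put $N=(m+1)/2$.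

\begin{definition}
Let $A_1,B_1$ be disjoint sets of $N$ vertices of a graph. A \emph{Ferrers relation} on $(A_1,B_1)$ is a set $F=\{(a,b)\in A_1\times B_1: u(b)<v(a)\}$, where $u\colon B_1\to\mathbb R$ and $v\colon A_1\to\mathbb R$ are injective. It is \emph{edge-free} if it contains no adjacent pair. A \emph{$T$-cover} of $(A_1,B_1)$ is a family $F_1,\dots,F_T$ of edge-free Ferrers relations whose union contains every non-adjacent pair in $A_1\times B_1$.
\end{definition}

For $G_S$ we always take $A_1\subset A$ and $B_1\subset B$. We cannot work with all of $A\times B$: an edge $ab$ may alternate with $b$ first, and then it violates every inequality $\sigma_i(a)<\sigma_i(b)$. Passing to about half of each side fixes the order of the first occurrences.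

\begin{lemma}\label{lem:cover}
If an $r$-uniform word represents $G_S$, then some $(A_1,B_1)$ has a $(2r-2)$-cover.
\end{lemma}

\begin{proof}
Take the shortest prefix of the word that contains $N$ distinct letters of $A$ or $N$ distinct letters of $B$. The map $x\mapsto x+1$ is an automorphism of $G_S$ that exchanges $A$ and $B$; applying it to the word if necessary, we may assume that the prefix contains exactly $N$ letters of $A$ and at most $N-1$ letters of $B$. Let $A_1$ be the set of the former. At least $m-(N-1)=N$ letters of $B$ are absent from the prefix; let $B_1$ consist of $N$ of them. Then $\sigma_1(a)<\sigma_1(b)$ for all $a\in A_1$, $b\in B_1$, so $a\sim b$ if and only if the remaining $2r-2$ inequalities in \eqref{eq:chain} hold. Hence the relations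
\[
\{\sigma_i(b)<\sigma_i(a)\}\quad(2\le i\le r),\qquad \{\sigma_{i+1}(a)<\sigma_i(b)\}\quad(1\le i\le r-1)
\]
contain no edge and together contain all non-adjacent pairs. The first kind is Ferrers with $u=v=\sigma_i$, the second with $u=-\sigma_i$ and $v=-\sigma_{i+1}$.
\end{proof}

\begin{example}\label{ex:hexagon}
Let $m=3$ and $S=\{1,5\}$, so $G_S$ is the $6$-cycle and $N=2$. Adding $1$ to each letter of \eqref{eq:cycle} gives the representing word $1\,0\,2\,1\,3\,2\,4\,3\,5\,4\,0\,5$. The prefix is $1\,0\,2$, so $A_1=\{0,2\}$ and $B_1=\{3,5\}$. The letters $0,2,3,5$ occupy the positions $(2,11)$, $(3,6)$, $(5,8)$, $(9,12)$. Thus $\{\sigma_2(b)<\sigma_2(a)\}=\{(0,3)\}$ and $\{\sigma_2(a)<\sigma_1(b)\}=\{(2,5)\}$, and these are the two non-edges. One relation could not contain both: adding $u(3)<v(0)$ and $u(5)<v(2)$ shows that $u(5)<v(0)$ or $u(3)<v(2)$, and $(0,5)$, $(2,3)$ are edges.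
\end{example}

The obstruction in the example is the staircase shape of a Ferrers relation. Given a cover with $F_t=\{u_t(b)<v_t(a)\}$, let $\pi_t(b)\in\{1,\dots,N\}$ be the rank of $b$ in $B_1$ by increasing $u_t$, and let $\pi_t(a)$ be the rank of $a$ in $A_1$ by decreasing $v_t$. If $(a,b)\in F_t$, $\pi_t(a')\le\pi_t(a)$ and $\pi_t(b')\le\pi_t(b)$, then $u_t(b')\le u_t(b)<v_t(a)\le v_t(a')$. Since $F_t$ is edge-free,
\begin{equation}\label{eq:stair}
(a,b)\in F_t,\quad \pi_t(a')\le\pi_t(a),\quad \pi_t(b')\le\pi_t(b)\quad\Longrightarrow\quad a'\not\sim b'.
\end{equation}

An $N$-cover always exists. For $b\in B_1$ the set $\{(a,b):a\not\sim b\}$ is an edge-free Ferrers relation: let $u(b)=0$, let $u$ exceed $1$ elsewhere, and let $v$ take values in $(0,1)$ on the non-neighbors of $b$ and negative values on its neighbors. This cover spends one relation on each $b$ and ranks $b$ first in it. We shall prove that for a random $G_S$ one cannot save a positive fraction of these $N$ relations. The factor $\frac14$ in Theorem~\ref{thm:typical} is then the product of $N\approx m/2$ and of the two relations contributed by each occurrence.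

The reason is visible in the following model case. Call $A'\times B'$ with $A'\subset A_1$, $B'\subset B_1$ an \emph{empty rectangle} if it contains no adjacent pair and a \emph{full rectangle} if all its pairs are adjacent.

\begin{example}\label{ex:fano}
Suppose that there is no empty $2\times2$ rectangle and no full $z\times z$ rectangle. Then every $T$-cover has $T>N-z$. Indeed, if $(a,b)\in F_t$ had $\pi_t(a)\ge2$ and $\pi_t(b)\ge2$, then by \eqref{eq:stair} $a,b$ and the two elements of rank $1$ would form an empty $2\times2$ rectangle. So a covered pair has a member that is ranked first in some relation. Let $A''\subset A_1$ and $B''\subset B_1$ consist of the elements never ranked first. Then $|A''|,|B''|\ge N-T$, and no pair in $A''\times B''$ is covered, so $A''\times B''$ is full and $N-T<z$.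

For instance, let $A_1$ and $B_1$ be the $7$ points and the $7$ lines of the Fano plane, a point being adjacent to the lines that do \emph{not} contain it. Two points lie on only one common line, so there is no empty $2\times2$ rectangle. Three points meet $9-3=6$ lines if they are not collinear and $9-3+1=7$ lines if they are, so there is no full $3\times3$ rectangle. Every cover has at least $5$ relations, against the trivial upper bound $7$.
\end{example}

To beat the degree we need graphs of edge density below $\frac14$, in which empty $2\times2$ rectangles abound. What survives is that a random graph of density $p$ has no empty $q\times q$ rectangle for a polylogarithmic $q$. A covered pair then has a member among the first $q$ in some relation (Figure~\ref{fig:stair}). Such a member $b$ need not be first, and we must use the second half of \eqref{eq:stair}: if $F_t$ covers $(a,b)$, then $a$ has no neighbor among the elements ranked before $b$. So we look for a non-edge $(a,b)$ such that $a$ has a neighbor ranked before $b$ in \emph{every} relation that ranks $b$ among the first $q$, and the same with $a$ and $b$ exchanged. No relation can cover such a pair.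

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!30] (0,0)--(5.5,0)--(5.5,0.4)--(4.5,0.4)--(4.5,1.0)--(2.5,1.0)--(2.5,1.3)--(1.2,1.3)--(1.2,3)--(0.6,3)--(0.6,5)--(0,5)--cycle;
\draw (0,0) rectangle (6,6);
\draw[dashed] (1.5,6)--(1.5,1.5)--(6,1.5);
\draw[very thick] (3.5,0.05)--(3.5,0.85);
\fill (3.5,0.85) circle (2.5pt);
\node[above] at (3.5,0.9) {\small $(a,b)$};
\node[below] at (1.5,0) {$q$};
\node[left] at (0,1.5) {$q$};
\node[below] at (6,0) {$N$};
\node[left] at (0,6) {$N$};
\node[below] at (3.7,0) {$\pi_t(a)$};
\node[left] at (0,3.7) {$\pi_t(b)$};
\end{tikzpicture}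
\caption{An edge-free Ferrers relation (shaded) drawn in the coordinates given by its two rankings. If the graph has no empty $q\times q$ rectangle, the relation avoids the dashed square where both ranks exceed $q$. If it contains $(a,b)$, then $a$ has no neighbor among the elements ranked before $b$ (thick segment).}
\label{fig:stair}
\end{figure}

\section{Random circulant graphs have no short cover}\label{sec:random}

For an odd residue $x$ put $[x]=\{x,-x\}$. The equation $x=-x$ in $\mathbb Z_{2m}$ has the solutions $0$ and $m$, and $m$ is odd. So the odd residues split into $\{m\}$ and a family $\mathcal C$ of $M=(m-1)/2$ classes of size $2$. (This is why $m$ is taken odd: a set $S=-S$ of odd residues can have odd size only if it contains $m$, and we want all degrees $k$.)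

Fix $0<p\le\frac12$ and $\theta\in\{0,1\}$. Let $(\xi_c)_{c\in\mathcal C}$ be independent random variables with $\Pr(\xi_c=1)=p$ and $\Pr(\xi_c=0)=1-p$. Let $S$ be the union of the classes $c$ with $\xi_c=1$, together with $m$ if $\theta=1$. For $x\in A$, $y\in B$ with $y-x\ne m$ we have $x\sim y$ if and only if $\xi_{[y-x]}=1$.

\begin{proposition}\label{prop:main}
Let $0<\varepsilon\le\frac12$. There is $m_0(\varepsilon)$ such that for odd $m\ge m_0(\varepsilon)$, $\frac{128}{\varepsilon\ln m}\le p\le\frac12$ and $\theta\in\{0,1\}$, the probability that some $(A_1,B_1)$ has a $T$-cover in $G_S$ with $T\le(1-\varepsilon)N$ is at most $m^{-3}$.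
\end{proposition}

Two difficulties stand between the plan at the end of Section~\ref{sec:ferrers} and a proof. First, the cover is chosen after $S$, and a union bound over covers is hopeless: there are $(N!)^{2T}$ choices of rankings, while every non-empty event in our model has probability at least $p^M$. We therefore extract from a cover a small certificate, described by far fewer than $m$ residues, and take the union bound over certificates. Second, the $m^2$ pairs in $A\times B$ are governed by only $M$ random bits, and pairs with the same class $[y-x]$ are adjacent simultaneously. We restore independence by choosing the certificate at random inside large sets, which makes repeated classes unlikely.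

\subsection{Parameters}

Put
\[
h_0=\lceil 4\ln m/p\rceil,\quad q=2h_0^4,\quad Q=\lceil 4q/\varepsilon\rceil,\quad W=1+qQ,\quad \gamma=\frac{8}{\varepsilon p},\quad h=\lceil16We^{2\gamma}\ln m\rceil .
\]
The lower bound on $p$ is used only in the following estimate. From $1/p\le\varepsilon\ln m/128$ we get $h_0=O(\ln^2m)$, hence $q,Q=O(\ln^8m)$ and $W=O(\ln^{16}m)$, and also $e^{2\gamma}=e^{16/(\varepsilon p)}\le m^{1/8}$, hence $h=O(m^{1/8}\ln^{17}m)$. The implied constants depend on $\varepsilon$ only. Thus $h^4W^4=O(m^{1/2}\ln^{132}m)$, and there is $m_0(\varepsilon)$ such that for $m\ge m_0(\varepsilon)$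
\begin{equation}\label{eq:room}
12\,h^4W^4<\varepsilon N .
\end{equation}

\subsection{Empty rectangles}

The first lemma shows both devices, the small certificate and the random choice, in their simplest form.

\begin{lemma}\label{lem:rect}
Let $\mathcal E_1$ be the event that there are $A'\subset A$, $B'\subset B$ with $|A'|=|B'|=q$ and no edge between them. Then $\Pr(\mathcal E_1)\le m^{-8}$.
\end{lemma}

\begin{proof}
Given such $A',B'$, choose $a_1,\dots,a_{h_0}\in A'$ and $b_1,\dots,b_{h_0}\in B'$ independently and uniformly. Let $(i,j)\ne(i',j')$. If $j\ne j'$, condition on everything except $b_j$; the equation $[b_j-a_i]=[b_{j'}-a_{i'}]$ forces $b_j=a_i\pm(b_{j'}-a_{i'})$, which has probability at most $2/q$. If $j=j'$, then $i\ne i'$; condition on everything except $a_i$, which is forced to be $b_j\pm(b_j-a_{i'})$, again with probability at most $2/q$. Also $b_j-a_i=m$ has probability at most $1/q$. The expected number of these coincidences is at most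
\[
\frac{h_0^2(h_0^2-1)}2\cdot\frac2q+\frac{h_0^2}{q}=\frac{h_0^4}{q}=\frac12<1 .
\]
So $\mathcal E_1$ implies that there is a tuple $(a_1,\dots,a_{h_0},b_1,\dots,b_{h_0})$ for which the $[b_j-a_i]$ are $h_0^2$ distinct classes in $\mathcal C$, all with $\xi=0$. There are at most $m^{2h_0}$ tuples, and $ph_0\ge4\ln m$, so
\[
\Pr(\mathcal E_1)\le m^{2h_0}(1-p)^{h_0^2}\le\exp(2h_0\ln m-ph_0^2)\le m^{-2h_0}\le m^{-8}.\qedhere
\]
\end{proof}

\subsection{Probes and good pairs}

The certificate must record, for a vertex $b$, the sets of elements ranked before it in the relations that rank it early, and nothing else. If such a set has $s$ elements and the relevant classes are distinct, a given $a$ has a neighbor in it with probability $1-(1-p)^s=e^{-g(s)}$, where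
\[
g(s)=-\ln\bigl(1-(1-p)^s\bigr)\qquad(s\ge1).
\]
We regard $g(s)$ as the cost of a set of size $s$.

\begin{definition}
A \emph{probe} at $b\in B$ is a sequence $\mathcal Y$ of at most $Q$ non-empty subsets of $B\setminus\{b\}$, each of size at most $q-1$, with $\sum_{Y\in\mathcal Y}g(|Y|)\le\gamma$. Its \emph{support} is $\{b\}\cup\bigcup\mathcal Y$, a set of at most $W$ elements. Probes $\mathcal X$ at $a\in A$ are defined in the same way with $A$ in place of $B$. A \emph{configuration} consists of probes $\mathcal X_i$ at $a_i\in A$ with supports $U_i$ and probes $\mathcal Y_j$ at $b_j\in B$ with supports $V_j$, for $1\le i,j\le h$. It is \emph{generic} if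
\begin{enumerate}
\item[(G1)] $[y-x]\ne[y'-x']$ whenever $(i,j)\ne(i',j')$, $x\in U_i$, $y\in V_j$, $x'\in U_{i'}$, $y'\in V_{j'}$;
\item[(G2)] $y-x\ne m$ for all $i,j$ and $x\in U_i$, $y\in V_j$;
\item[(G3)] for all $i,j$: $y+y'\ne2a_i$ for distinct $y,y'\in V_j$, and $x+x'\ne2b_j$ for distinct $x,x'\in U_i$.
\end{enumerate}
The pair $(i,j)$ is \emph{good} in $G_S$ if $a_i\not\sim b_j$, every $Y\in\mathcal Y_j$ contains a neighbor of $a_i$, and every $X\in\mathcal X_i$ contains a neighbor of $b_j$.
\end{definition}

Configurations and genericity do not depend on $S$; only goodness does. The sets in a probe may overlap, so the events in the definition of goodness are not independent. They are positively correlated. An event determined by the $\xi_c$ is \emph{increasing} if it is preserved when some $\xi_c$ change from $0$ to $1$. Harris' inequality states that for independent $\{0,1\}$-valued variables and increasing events $E_1,\dots,E_l$ one has $\Pr(E_1\cap\dots\cap E_l)\ge\prod_\nu\Pr(E_\nu)$.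

\begin{lemma}\label{lem:good}
Let $\mathcal E_2$ be the event that some generic configuration has no good pair. Then $\Pr(\mathcal E_2)\le m^{-4}$.
\end{lemma}

\begin{proof}
Fix a generic configuration. By (G2), goodness of $(i,j)$ is determined by the variables $\xi_{[y-x]}$ with $x\in U_i$, $y\in V_j$, whatever $\theta$ is. By (G1) different pairs $(i,j)$ use disjoint sets of variables, so the $h^2$ events ``$(i,j)$ is good'' are independent.

Fix $(i,j)$. For $y\ne y'$ we have $[y-a_i]=[y'-a_i]$ if and only if $y+y'=2a_i$. So by (G3) the map $y\mapsto[y-a_i]$ is injective on $V_j$, and for the same reason $x\mapsto[b_j-x]$ is injective on $U_i$. This has two consequences. First, the event that $a_i$ has a neighbor in $Y\in\mathcal Y_j$ has probability exactly $e^{-g(|Y|)}$, and the event that $b_j$ has a neighbor in $X\in\mathcal X_i$ has probability $e^{-g(|X|)}$. These events are increasing, so by Harris' inequality and the cost bound for the two probes they all hold with probability at least $e^{-2\gamma}$. Second, since $b_j\notin Y$ and $a_i\notin X$, none of them involves the class $[b_j-a_i]$, so their intersection is independent of the event $a_i\not\sim b_j$,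 which has probability $1-p\ge\frac12$. (This is where $p\le\frac12$ is used.) Hence $(i,j)$ is good with probability at least $\frac12e^{-2\gamma}$, and
\[
\Pr(\text{no pair is good})\le\bigl(1-\tfrac12e^{-2\gamma}\bigr)^{h^2}\le\exp\bigl(-\tfrac12h^2e^{-2\gamma}\bigr).
\]

A probe is specified by its base point and a $Q\times(q-1)$ array whose rows list the sets, padded with a blank symbol. So there are at most $m(m+1)^{Q(q-1)}\le(m+1)^W\le m^{2W}$ probes on each side, and at most $m^{4hW}$ configurations. The choice of $h$ gives $\frac12h^2e^{-2\gamma}\ge8hW\ln m$. Therefore
\[
\Pr(\mathcal E_2)\le\exp(4hW\ln m-8hW\ln m)\le m^{-4}.\qedhere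
\]
\end{proof}

The union bound works because a configuration is described by about $2hW$ residues but offers $h^2$ independent trials.

\subsection{Extracting a configuration from a short cover}

The last step is deterministic in $S$.

\begin{lemma}\label{lem:extract}
Assume \eqref{eq:room}. Let $S$ be such that $\mathcal E_1$ does not occur, and suppose that some $(A_1,B_1)$ has a $T$-cover $F_1,\dots,F_T$ with $T\le(1-\varepsilon)N$. Then there is a generic configuration with no good pair.
\end{lemma}

\begin{proof}
If $(a,b)\in F_t$ had both ranks above $q$, then \eqref{eq:stair} would give an empty $q\times q$ rectangle. So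
\begin{equation}\label{eq:thin}
(a,b)\in F_t\quad\Longrightarrow\quad\min\{\pi_t(a),\pi_t(b)\}\le q .
\end{equation}
For $b\in B_1$ let $\Lambda(b)=\{t:\pi_t(b)\le q\}$. We want to attach to many $b$ the probe formed by the sets of predecessors of $b$ in the rankings $t\in\Lambda(b)$. Three kinds of elements have to be discarded.

\medskip\noindent\emph{Popular elements.} Call $b$ \emph{popular} if $|\Lambda(b)|>Q$. Such a $b$ would need too long a probe. Worse, it could lie in the supports of many other elements, and a common point $y$ of $V_j$ and $V_{j'}$ violates (G1). So we remove popular elements from the predecessor sets as well. Since $\sum_b|\Lambda(b)|\le Tq\le Nq$, at most $Nq/Q\le\varepsilon N/4$ elements are popular. Let $B^\circ$ be the set of non-popular elements of $B_1$, and for $b\in B^\circ$, $t\in\Lambda(b)$ let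
\[
Y_t(b)=\{y\in B^\circ:\pi_t(y)<\pi_t(b)\},\qquad |Y_t(b)|\le q-1 .
\]

\noindent\emph{Exposed elements.} Call $b\in B^\circ$ \emph{exposed} if $Y_t(b)=\emptyset$ for some $t\in\Lambda(b)$. These play the role of the elements ranked first in Example~\ref{ex:fano}. For each $t$ only the earliest element of $B^\circ$ can have $Y_t(b)=\emptyset$, so at most $T\le(1-\varepsilon)N$ elements are exposed. This is the essential use of the hypothesis on $T$; in the trivial $N$-cover every element is ranked first somewhere, and nothing would be left.

\medskip\noindent\emph{Expensive elements.} For non-exposed $b\in B^\circ$ let $\Gamma(b)=\sum_{t\in\Lambda(b)}g(|Y_t(b)|)$. For fixed $t$, the number $|Y_t(b)|+1$ is the rank of $b$ within $B^\circ$, so different $b$ give different sizes, and relation $t$ contributes at most $\sum_{s\ge1}g(s)$ to $\sum_b\Gamma(b)$. Since $(1-p)^s\le e^{-ps}$ and $x\mapsto-\ln(1-e^{-px})$ is decreasing,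
\[
\sum_{s\ge1}g(s)\le\int_0^\infty-\ln(1-e^{-px})\,dx=\sum_{\nu\ge1}\frac1\nu\int_0^\infty e^{-\nu px}\,dx=\frac{\pi^2}{6p}\le\frac2p .
\]
Thus $\sum_b\Gamma(b)\le2N/p$, and at most $2N/(p\gamma)=\varepsilon N/4$ elements have $\Gamma(b)>\gamma$.

\medskip
Let $B''$ be the set of non-exposed $b\in B^\circ$ with $\Gamma(b)\le\gamma$. Then
\[
|B''|\ge N-\frac{\varepsilon N}4-(1-\varepsilon)N-\frac{\varepsilon N}4=\frac{\varepsilon N}2 ,
\]
and for $b\in B''$ the sequence $\mathcal Y(b)=(Y_t(b))_{t\in\Lambda(b)}$ is a probe at $b$. Let $V(b)$ be its support. The supports overlap little: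
\begin{equation}\label{eq:mult}
\#\{b\in B'':y\in V(b)\}\le 1+Qq=W\qquad\text{for every }y\in B .
\end{equation}
Indeed, let $b\ne y$ and $y\in Y_t(b)$ with $t\in\Lambda(b)$. Then $y\in B^\circ$ and $\pi_t(y)<\pi_t(b)\le q$, so $t\in\Lambda(y)$, which leaves at most $Q$ choices of $t$; and $b$ is one of the $q$ elements with $\pi_t(b)\le q$.

The same construction on $A_1$, with the ranks $\pi_t(a)$, gives sets $\Lambda(a)$, $X_t(a)$, a set $A''$ with $|A''|\ge\varepsilon N/2$, and probes $\mathcal X(a)$ with supports $U(a)$ satisfying \eqref{eq:mult} with $A$ in place of $B$. Any $a_1,\dots,a_h\in A''$ and $b_1,\dots,b_h\in B''$ define a configuration by $\mathcal X_i=\mathcal X(a_i)$, $\mathcal Y_j=\mathcal Y(b_j)$.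

\medskip\noindent\emph{No such configuration has a good pair.} Suppose that $(i,j)$ is good and write $a=a_i$, $b=b_j$. As $a\not\sim b$, there is $t$ with $(a,b)\in F_t$, and \eqref{eq:thin} applies. If $\pi_t(b)\le q$, then $t\in\Lambda(b)$, so $Y_t(b)$ contains a neighbor $y$ of $a$; but $\pi_t(y)<\pi_t(b)$, so $a\not\sim y$ by \eqref{eq:stair}. If $\pi_t(a)\le q$, then $X_t(a)$ contains a neighbor $x$ of $b$; but $\pi_t(x)<\pi_t(a)$, so $x\not\sim b$ by \eqref{eq:stair}. Both cases are contradictory.

\medskip\noindent\emph{Some such configuration is generic.} Choose the $a_i\in A''$ and $b_j\in B''$ independently and uniformly. By \eqref{eq:mult}, a fixed residue lies in $V(b_j)$, or in $U(a_i)$, with probability at most $\eta:=2W/(\varepsilon N)$.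

(G1) Let $(i,j)\ne(i',j')$. If $j\ne j'$, condition on all choices except $b_j$. A violation requires $V(b_j)$ to contain one of the at most $2W^3$ residues $x\pm(y'-x')$ with $x\in U_i$, $x'\in U_{i'}$, $y'\in V_{j'}$. If $j=j'$, then $i\ne i'$; condition on all choices except $a_i$. A violation requires $U(a_i)$ to contain one of the at most $2W^3$ residues $y\pm(y'-x')$ with $y,y'\in V_j$, $x'\in U_{i'}$. In both cases the probability is at most $2W^3\eta$. There are at most $h^4/2$ unordered pairs of index pairs, so (G1) fails with probability at most $h^4W^3\eta=2h^4W^4/(\varepsilon N)$.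

(G2) For fixed $(i,j)$ condition on $a_i$. A violation requires $V(b_j)$ to contain one of the at most $W$ residues $x+m$ with $x\in U_i$. So (G2) fails with probability at most $h^2W\eta=2h^2W^2/(\varepsilon N)$.

(G3) For fixed $(i,j)$ condition on $b_j$. For each of the at most $W^2$ pairs $y,y'\in V_j$ the equation $2a=y+y'$ has at most two solutions in $\mathbb Z_{2m}$, so the first condition fails with probability at most $2W^2/|A''|\le4W^2/(\varepsilon N)$. Conditioning on $a_i$ instead gives the same bound for the second condition. So (G3) fails with probability at most $8h^2W^2/(\varepsilon N)$.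

The three bounds add up to at most $12h^4W^4/(\varepsilon N)$, which is less than $1$ by \eqref{eq:room}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $m\ge m_0(\varepsilon)$, so that \eqref{eq:room} holds. By Lemma~\ref{lem:extract}, a $T$-cover with $T\le(1-\varepsilon)N$ forces $\mathcal E_1$ or $\mathcal E_2$. By Lemmas~\ref{lem:rect} and~\ref{lem:good} this has probability at most $m^{-8}+m^{-4}\le m^{-3}$.
\end{proof}

\begin{remark}
The number $h$ is squeezed from two sides. Lemma~\ref{lem:good} needs $h\ge16We^{2\gamma}\ln m$, and Lemma~\ref{lem:extract} needs $h^4W^4<\varepsilon N/12$. Both can hold only if $e^{8\gamma}=e^{64/(\varepsilon p)}$ is smaller than $m$, that is, only if $p$ has order at least $1/(\varepsilon\ln m)$. This threshold is the origin of the factor $\ln k$ in Theorem~\ref{thm:main}, and Theorem~\ref{thm:sharp} shows that a different argument could not gain much more.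
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:typical}]
The upper bound is Lemma~\ref{lem:dim}. For the lower bound let $m\ge m_1(\varepsilon):=m_0(\varepsilon)$. We pass from independent classes to a fixed degree by conditioning. Let $\mu=\lfloor k/2\rfloor$, $\theta=k-2\mu$ and $p=\mu/M=2\mu/(m-1)$. Then $p\le k/(m-1)\le\frac12$ and
\[
p\ge\frac{k-1}{m-1}\ge\frac{130}{\varepsilon\ln m}-\frac1m\ge\frac{128}{\varepsilon\ln m},
\]
where the last step uses $\varepsilon\ln m\le2m$. So Proposition~\ref{prop:main} applies.

A set $S=-S$ of $k$ odd residues contains $m$ if and only if $k$ is odd, and it contains exactly $\mu$ classes of $\mathcal C$. Hence, conditioned on $Z:=\sum_c\xi_c=\mu$, the graph $G_S$ is uniformly distributed over the $k$-regular graphs of the family. The variable $Z$ is binomial with parameters $M,p$, and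
\[
\frac{\Pr(Z=j+1)}{\Pr(Z=j)}=\frac{(M-j)p}{(j+1)(1-p)}\ge1\iff j+1\le(M+1)p=\mu+p .
\]
So $\mu$ is the most likely of the $M+1$ values of $Z$, and $\Pr(Z=\mu)\ge1/(M+1)$. By Proposition~\ref{prop:main}, the fraction of $k$-regular $G_S$ in which some $(A_1,B_1)$ has a $T$-cover with $T\le(1-\varepsilon)N$ is at most $(M+1)m^{-3}\le m^{-2}$. For every other $k$-regular $G_S$, Lemma~\ref{lem:cover} with $r=\mathcal R(G_S)$ gives $2\mathcal R(G_S)-2>(1-\varepsilon)N>(1-\varepsilon)m/2$, that is,
\begin{equation}\label{eq:lower}
\mathcal R(G_S)>1+\frac{1-\varepsilon}4\,m .
\end{equation}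
This implies the lower bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\varepsilon=\frac12$. For large $k$ let $m$ be the largest odd integer with $m\ge3$ and $260\,m/\ln m\le k$; it exists because $x/\ln x\to\infty$, and $m\to\infty$ as $k\to\infty$. By maximality $k<260(m+2)/\ln(m+2)$. So for large $k$ we have $m\ge m_1(\frac12)$ and $k\le(m-1)/2<m+2$. Thus $k$ lies in the range of Theorem~\ref{thm:typical}, and by \eqref{eq:lower} some $k$-regular $G_S$ on $\mathbb Z_{2m}$ has
\[
\mathcal R(G_S)>1+\frac m8>\frac{m+2}8>\frac{k\ln(m+2)}{2080}>\frac{k\ln k}{2080},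
\]
and the right side is at least $k$ once $\ln k\ge2080$. The graph $G_S$ is bipartite and, by Lemma~\ref{lem:dim}, word-representable. By Lemma~\ref{lem:component} a component of $G_S$ is a connected word-representable $k$-regular circulant graph with representation number at least $\mathcal R(G_S)$, and it is bipartite as a subgraph of $G_S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Scott and Wood~\cite{SW} proved that every poset whose comparability graph has maximum degree $\Delta$ has dimension at most $\Delta(\log\Delta)^{1+o(1)}$. If $G$ is a bipartite $k$-regular circulant graph, then $G$ is the comparability graph of $P_G$, so Lemma~\ref{lem:dim} gives $\mathcal R(G)\le\dim P_G\le k(\log k)^{1+o(1)}$, a bound that depends on $k$ alone. Hence the maximum $\rho(k)$ exists and obeys this bound. The lower bound, for $k\ge k_0$, is Theorem~\ref{thm:main}.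
\end{proof}

\begin{thebibliography}{9}

\bibitem{SW}
Scott and Wood, \emph{Better bounds for poset dimension and boxicity}, Trans. Amer. Math. Soc. 373 (2020).

\bibitem{SH}
Eshwar Srinivasan and Ramesh Hariharasubramanian, \emph{On semi-transitive orientability of circulant graphs}, arXiv:2406.03168 (2024).

\end{thebibliography}
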